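\title{A large Hausdorff space with countable o-tightness and small $\pi$-character}

\begin{abstract}
The inequality $|X|\le 2^{c(X)\pi\chi(X)^{ot(X)}}$, in terms of cellularity, $\pi$-character and o-tightness, is known for quasiregular Hausdorff spaces. We show in ZFC that it fails for Hausdorff spaces: for every infinite cardinal $\kappa$ there is a semiregular Hausdorff space with cellularity $\kappa$, $\pi$-character at most $\kappa$, countable o-tightness and cardinality $2^{2^\kappa}$. We also prove that every Hausdorff space satisfies the inequality with $\min\{c(X),\pi\chi(X)\}$ in place of $ot(X)$, and we determine the pairs $\tau\le\kappa$ for which the original inequality holds for all Hausdorff spaces with $c(X)=\pi\chi(X)=\kappa$ and $ot(X)=\tau$.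
\end{abstract}

\section{The question and the results}

Let $X$ be a topological space. We use three cardinal functions, each of which takes only infinite values by definition.
\begin{itemize}
\item A \emph{cellular family} is a family of pairwise disjoint nonempty open sets. The \emph{cellularity} $c(X)$ is the supremum of the cardinalities of cellular families in $X$, plus $\omega$.
\item A \emph{local $\pi$-base} at $x\in X$ is a family $\mathcal B$ of nonempty open sets such that every neighborhood of $x$ contains a member of $\mathcal B$. The least cardinality of such a family is $\pi\chi(x,X)$, and the \emph{$\pi$-character} of $X$ is $\pi\chi(X)=\sup_{x\in X}\pi\chi(x,X)+\omega$.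
\item The \emph{o-tightness} $ot(X)$, introduced by Tkachenko, is the least infinite cardinal $\tau$ such that whenever $\mathcal U$ is a family of open sets and $x\in\overline{\bigcup\mathcal U}$, there is $\mathcal V\subseteq\mathcal U$ with $|\mathcal V|\le\tau$ and $x\in\overline{\bigcup\mathcal V}$.
\end{itemize}
Cellularity measures the width of the whole space. A local $\pi$-base differs from a neighborhood base in that its members need not contain $x$; they only have to enter every neighborhood of $x$. The o-tightness counts how many open sets are needed to approach a point. One always has $ot(X)\le c(X)$ (Lemma~\ref{lem:dense} below).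

A space is \emph{quasiregular} if every nonempty open set contains the closure of a nonempty open set; regular spaces are quasiregular. It is known that every quasiregular Hausdorff space satisfies
\begin{equation}\label{eq:Q}
|X|\le 2^{\,c(X)\cdot\pi\chi(X)^{ot(X)}} .
\end{equation}
The following question was posed in \cite{Carlson}.

\medskip
\noindent\emph{Does \eqref{eq:Q} hold for every Hausdorff space $X$?}
\medskip

A simple class of spaces shows what the exponent in \eqref{eq:Q} counts.

\begin{example}\label{ex:isolated}
Let $X$ be Hausdorff with a dense set $D$ of isolated points, $|D|=\kappa\ge\omega$. Then $c(X)=\kappa$; put $\tau=ot(X)\le\kappa$. Applying the definition of $ot$ to the singletons of $D$, we find for every $x$ a set $S_x\subseteq D$ with $|S_x|\le\tau$ and $x\in\overline{S_x}$. The map $x\mapsto(S_x,\{A\subseteq S_x:x\in\overline A\})$ is injective: if $x\ne y$ and $S_x=S_y=S$, take disjoint open sets $U\ni x$ and $V\ni y$; then $x\in\overline{S\cap U}$ and $y\notin\overline{S\cap U}$. Therefore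
\[
|X|\le\kappa^\tau\cdot2^{2^\tau}\le2^\kappa\cdot2^{\pi\chi(X)^\tau}=2^{\,c(X)\cdot\pi\chi(X)^{ot(X)}} .
\]
\end{example}

In the example a point is located by $ot(X)$ many small open sets, and the argument appears to use nothing but the Hausdorff property. In a general space the members of a local $\pi$-base take over the role of the singletons, and there are $\pi\chi(X)^{ot(X)}$ ways to choose $ot(X)$ of them. One would therefore guess that the answer is positive. The example hides one feature, however: a singleton that meets a neighborhood of $x$ lies inside it, so it cannot meet two disjoint neighborhoods. (Such an $X$ is also quasiregular, since singletons are closed.) A larger open set can be shared between disjoint neighborhoods of many points, and this makes the answer negative.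

A set $U$ is \emph{regular open} if $U=\operatorname{int}\overline U$, and a space is \emph{semiregular} if its regular open sets form a base. We write $\mathfrak c=2^\omega$.

\begin{theorem}\label{thm:space}
For every infinite cardinal $\kappa$ there is a semiregular Hausdorff space $X_\kappa$ with
\[
c(X_\kappa)=\kappa,\qquad \pi\chi(X_\kappa)\le\kappa,\qquad ot(X_\kappa)=\omega,\qquad |X_\kappa|=2^{2^\kappa}.
\]
\end{theorem}

\begin{corollary}\label{cor:no}
Inequality \eqref{eq:Q} fails for $X_{\mathfrak c}$, and for $X_\kappa$ whenever $\kappa^\omega=\kappa$.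
\end{corollary}

\begin{proof}
If $\kappa^\omega=\kappa$, the right side of \eqref{eq:Q} is at most $2^{\kappa\cdot\kappa^\omega}=2^\kappa<2^{2^\kappa}$. The cardinal $\mathfrak c$ satisfies $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$.
\end{proof}

The next theorem says what remains true without quasiregularity. It shows that a counterexample must have $ot(X)<\min\{c(X),\pi\chi(X)\}$.

\begin{theorem}\label{thm:bound}
Every Hausdorff space $X$ satisfies
\[
|X|\le 2^{\,c(X)\cdot\pi\chi(X)^{\min\{c(X),\pi\chi(X)\}}},\qquad\text{and hence}\qquad |X|\le2^{\pi\chi(X)^{c(X)}} .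
\]
Consequently \eqref{eq:Q} holds for every Hausdorff space with $ot(X)\ge\min\{c(X),\pi\chi(X)\}$, in particular if $c(X)=\omega$ or $\pi\chi(X)=\omega$ or $ot(X)=c(X)$.
\end{theorem}

The two theorems fit together closely.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For all infinite cardinals $\tau\le\kappa$ there is a semiregular Hausdorff space $X$ with $c(X)=\pi\chi(X)=\kappa$, $ot(X)=\tau$ and $|X|=2^{2^\kappa}$. Hence
\[
\max\{|X|: X\text{ Hausdorff},\ c(X)\cdot\pi\chi(X)\le\kappa\}=2^{2^\kappa}.
\]
Moreover, \eqref{eq:Q} holds for all Hausdorff spaces with $c(X)=\pi\chi(X)=\kappa$ and $ot(X)=\tau$ if and only if $2^{\kappa^\tau}=2^{2^\kappa}$.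
\item[(b)] Let $\kappa$ and $\mu$ be infinite cardinals such that $\mu\le\kappa\le2^\mu$, or such that $\kappa\le\mu$ and $\mu^\kappa=2^\kappa\cdot\mu$. Then the bound of Theorem~\ref{thm:bound} is attained by a Hausdorff space with $ot(X)=\omega$, $c(X)=\kappa$, $\pi\chi(X)=\mu$; that is, $|X|=2^{\,\kappa\cdot\mu^{\min\{\kappa,\mu\}}}$.
\end{itemize}
\end{theorem}

All proofs are in ZFC. We prove Theorem~\ref{thm:bound} first, in Section~\ref{sec:bound}, because its proof shows the step at which o-tightness is too weak. Section~\ref{sec:level} contains the combinatorial core of the counterexample, a system of shared fibers, and Section~\ref{sec:space} iterates it to obtain $X_\kappa$. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.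

\section{Basic facts and test spaces}\label{sec:basic}

For infinite cardinals, $\kappa\cdot\mu=\kappa+\mu=\max\{\kappa,\mu\}$, and $\kappa^\kappa=2^\kappa$. Clopen sets are regular open, so a space with a base of clopen sets is semiregular. If $U$ and $V$ are disjoint open sets, then
\begin{equation}\label{eq:ro}
\operatorname{int}\overline U\cap\operatorname{int}\overline V=\emptyset ,
\end{equation}
because $\overline U$ misses $V$, so the open set $\operatorname{int}\overline U$ misses $\overline V$.

\begin{lemma}\label{lem:dense}
Every family $\mathcal U$ of open subsets of $X$ has a subfamily $\mathcal V$ with $|\mathcal V|\le c(X)$ and $\overline{\bigcup\mathcal V}=\overline{\bigcup\mathcal U}$. In particular $ot(X)\le c(X)$.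
\end{lemma}

\begin{proof}
Let $\mathcal A$ be maximal among cellular families each of whose members lies in some member of $\mathcal U$. Then $|\mathcal A|\le c(X)$. Choose for each $A\in\mathcal A$ one member of $\mathcal U$ containing it, and let $\mathcal V$ be the family of chosen sets. If some $U\in\mathcal U$ were not contained in $\overline{\bigcup\mathcal V}$, the nonempty open set $U\setminus\overline{\bigcup\mathcal V}$ could be added to $\mathcal A$.
\end{proof}

In a cube $\{0,1\}^I$ with the product topology, a \emph{basic set with support $h$} is a set $\{c: c|_h=\sigma\}$, where $h\subseteq I$ is finite and $\sigma\colon h\to\{0,1\}$. Basic sets are nonempty and clopen and form a base; the whole cube is the basic set with empty support. For an infinite cardinal $\tau$ let $T_\tau=\tau\cup\{\infty\}$, where the points of $\tau$ are isolated and the neighborhoods of $\infty$ are the sets $T_\tau\setminus A$ with $A\subseteq\tau$, $|A|<\tau$. Thus $T_\omega$ is a convergent sequence.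

\begin{lemma}\label{lem:test}
Let $\mu,\tau,\kappa$ be infinite cardinals. The following spaces are Hausdorff and have a base of clopen sets.
\begin{itemize}
\item[(a)] In every cube all cellular families are countable. The cube $\{0,1\}^\mu$ has $c=ot=\omega$, and $\pi\chi(x,\{0,1\}^\mu)=\mu$ at every point $x$.
\item[(b)] The space $T_\tau$ has $c=\pi\chi=ot=\tau$.
\item[(c)] The discrete space $D_\kappa$ of size $\kappa$ has $c=\kappa$ and $\pi\chi=ot=\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An uncountable cellular family shrinks to an uncountable family of disjoint basic sets, and infinitely many of these have supports of one size $m$. Take $2^m+1$ of them and let $h$ be the union of their supports. Their restrictions to $h$ are disjoint subsets of the finite set $\{0,1\}^h$, each of proportion $2^{-m}$, which is impossible. So $c=\omega$, and $ot=\omega$ by Lemma~\ref{lem:dense}. There are $\mu$ basic sets, so $\pi\chi(x)\le\mu$. Given fewer than $\mu$ nonempty open sets, choose a basic set in each. Some coordinate $y$ lies outside all the supports, and the neighborhood $\{c:c(y)=x(y)\}$ of $x$ contains none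 of the given sets.

(b) Neighborhoods of $\infty$ and singletons in $\tau$ are clopen. The singletons in $\tau$ form a cellular family of size $|T_\tau|=\tau$ and a local $\pi$-base at every point, so $c=\tau$, $\pi\chi\le\tau$ and $ot\le\tau$. Given fewer than $\tau$ nonempty open sets, delete one point of $\tau$ from each; the result is a neighborhood of $\infty$ that contains none of them, so $\pi\chi=\tau$. Finally $\infty$ is in the closure of the union of all singletons in $\tau$, but not of fewer than $\tau$ of them, so $ot=\tau$.

(c) The family $\{\{x\}\}$ is a local $\pi$-base at $x$, and $x\in\overline{\bigcup\mathcal U}$ means that $x\in U$ for some $U\in\mathcal U$.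
\end{proof}

\begin{lemma}\label{lem:sum}
Let $X=X_1\oplus\dots\oplus X_m$ be a finite topological sum. Each of $c(X)$, $\pi\chi(X)$, $ot(X)$ is the maximum of its values on the summands, and $X$ is Hausdorff (semiregular) if all summands are.
\end{lemma}

\begin{proof}
The summands are clopen in $X$. A cellular family in $X_i$ is cellular in $X$, and a cellular family in $X$ shrinks to one whose members lie in single summands. For $x\in X_i$, a local $\pi$-base at $x$ in $X_i$ is one in $X$, and those members of a local $\pi$-base at $x$ in $X$ that lie in $X_i$ form one in $X_i$. Also $x\in\overline{\bigcup\mathcal U}$ if and only if $x$ is in the closure of $\bigcup\{U\cap X_i:U\in\mathcal U\}$ in $X_i$. Regular open subsets of $X_i$ are regular open in $X$.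
\end{proof}

\section{An upper bound for all Hausdorff spaces}\label{sec:bound}

We use the Erd\H{o}s--Rado theorem $(2^\theta)^+\to(\theta^+)^2_\theta$: if $\theta$ is infinite and the two-element subsets of a set of size greater than $2^\theta$ are colored with at most $\theta$ colors, then there is a subset of size $\theta^+$ all of whose pairs have the same color. To apply it we attach to each point $x$ a small family of open sets that behaves like a neighborhood base in two respects: any two sets attached to $x$ meet, and distinct points have disjoint attached sets. A local $\pi$-base has the second property but not the first, so we pass to unions of its subfamilies.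

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Let $\kappa=c(X)$, $\mu=\pi\chi(X)$, $\nu=\min\{\kappa,\mu\}$ and $\theta=\kappa\cdot\mu^\nu$. For each $x$ fix a local $\pi$-base $\mathcal B_x$ with $|\mathcal B_x|\le\mu$. For an open set $U\ni x$ put
\[
\mathcal B_{x,U}=\{B\in\mathcal B_x:B\subseteq U\},\qquad G_{x,U}=\bigcup\mathcal B_{x,U}\ne\emptyset,\qquad W_{x,U}=\operatorname{int}\overline{G_{x,U}},
\]
and let $\mathcal G_x=\{W_{x,U}:U\text{ open},\ x\in U\}$.

\emph{Size.} Each $\mathcal B_{x,U}$ has a subfamily $\mathcal V$ with $|\mathcal V|\le\nu$ and $\overline{\bigcup\mathcal V}=\overline{G_{x,U}}$: take the whole family if $\nu=\mu$, and use Lemma~\ref{lem:dense} if $\nu=\kappa$. Then $W_{x,U}=\operatorname{int}\overline{\bigcup\mathcal V}$ is determined by $\mathcal V$; this is why we took the interior of the closure. Hence $|\mathcal G_x|\le\mu^\nu\le\theta$, and we write $\mathcal G_x=\{W_x^\alpha:\alpha<\theta\}$, allowing repetitions.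

(i) \emph{Any two members of $\mathcal G_x$ meet}, since $W_{x,U}\cap W_{x,U'}\supseteq G_{x,U\cap U'}\ne\emptyset$.

(ii) \emph{If $x\ne y$, some member of $\mathcal G_x$ misses some member of $\mathcal G_y$.} Take disjoint open sets $U\ni x$ and $V\ni y$. Then $W_{x,U}\cap W_{y,V}\subseteq\operatorname{int}\overline U\cap\operatorname{int}\overline V=\emptyset$ by \eqref{eq:ro}. This is the only use of the Hausdorff property, and it cannot be dropped: indiscrete spaces have $c=\pi\chi=\omega$ and arbitrary size.

Suppose $|X|>2^\theta$. Fix a linear order on $X$ and, by (ii), color each pair $x<y$ with some $(\alpha,\beta)\in\theta\times\theta$ such that $W_x^\alpha\cap W_y^\beta=\emptyset$. Let $H\subseteq X$ have size $\theta^+$ with all pairs of one color $(\alpha,\beta)$. The open sets $O_x=W_x^\alpha\cap W_x^\beta$, $x\in H$, are nonempty by (i), and for $x<y$ in $H$ we have $O_x\cap O_y\subseteq W_x^\alpha\cap W_y^\beta=\emptyset$. So $c(X)\ge\theta^+>\kappa$, a contradiction. This proves $|X|\le2^\theta$.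

The second bound follows from $\kappa\le2^\kappa\le\mu^\kappa$ and $\mu^\nu\le\mu^\kappa$. If $ot(X)\ge\nu$, then $\theta\le\kappa\cdot\mu^{ot(X)}$, which gives \eqref{eq:Q}. The three special cases satisfy $ot(X)\ge\nu$ because $ot(X)\ge\omega$ and $c(X)\ge\nu$.
\end{proof}

\begin{remark}\label{rem:gap}
One can try to run the proof with $ot(X)$ in place of $\nu$. Every neighborhood $V$ of $x$ meets $G_{x,U}$, since $U\cap V$ contains a member of $\mathcal B_x$. So there is $\mathcal V\subseteq\mathcal B_{x,U}$ with $|\mathcal V|\le ot(X)$ and $x\in\overline{\bigcup\mathcal V}$. The sets $\operatorname{int}\overline{\bigcup\mathcal V}$ number at most $\mu^{ot(X)}$ and satisfy (ii). Property (i) is lost: two open sets that accumulate at $x$ need not meet, as the even and the odd terms of the convergent sequence $T_\omega$ show. In the space $X_\kappa$ every point looks like the limit of $T_\omega$ in this respect.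
\end{remark}

\section{Shared fibers}\label{sec:level}

Fix an infinite cardinal $\kappa$. We first need a way to tell $2^{2^\kappa}$ points apart by means of an index set of size $\kappa$. It comes from the Hewitt--Marczewski--Pondiczery theorem, in the form that a cube $\{0,1\}^Y$ with $|Y|\le2^\kappa$ has a dense subset of size at most $\kappa$.

\begin{lemma}\label{lem:sides}
There are sets $N$ and $\Lambda$ with $|N|=\kappa$ and $|\Lambda|=2^{2^\kappa}$, and sets $E(p,q)\subseteq N$ for all distinct $p,q\in\Lambda$, such that
\begin{itemize}
\item[(S1)] $N$ is the disjoint union of $E(p,q)$ and $E(q,p)$;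
\item[(S2)] for every $p\in\Lambda$ and finite $s\subseteq\Lambda\setminus\{p\}$, infinitely many $n\in N$ lie in $E(p,q)$ for all $q\in s$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $|Y|=2^\kappa$ and $\Lambda=\{0,1\}^Y$, and let $N$ be a dense subset of this cube, enlarged if necessary to size exactly $\kappa$. For each unordered pair $\{p,q\}$ fix a coordinate $y_{\{p,q\}}\in Y$ at which $p$ and $q$ differ, and let $E(p,q)$ be the set of $n\in N$ that agree with $p$ at $y_{\{p,q\}}$. Each $n$ agrees there with exactly one of $p$ and $q$, which is (S1). For (S2), let $O$ be the basic set of points that agree with $p$ at the coordinates $y_{\{p,q\}}$, $q\in s$. It is infinite, and removing finitely many points from it leaves a nonempty open set, which meets $N$. So $N\cap O$ is infinite, and $N\cap O\subseteq E(p,q)$ for all $q\in s$.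
\end{proof}

From now on only (S1) and (S2) matter. We regard $N$ and $\Lambda$ as disjoint abstract sets, give $N$ the discrete topology, and read $n\in E(p,q)$ as ``$n$ sides with $p$ against $q$''.

\subsection*{A first attempt}
On $N\cup\Lambda$ let the points of $N$ be isolated and let $p\in\Lambda$ have the neighborhoods $\{p\}\cup\{n\notin e:n\in E(p,q)\text{ for all }q\in s\}$, with $s\subseteq\Lambda\setminus\{p\}$ and $e\subseteq N$ finite. This space is Hausdorff by (S1), and $N$ is dense by (S2), so $c=\kappa$, $\pi\chi\le\kappa$, and the size is $2^{2^\kappa}$. Only the o-tightness is wrong. For $\kappa=\mathfrak c$ it is uncountable, since otherwise Example~\ref{ex:isolated} would bound the size by $\mathfrak c^\omega\cdot2^{\mathfrak c}=2^{\mathfrak c}$. The reason is that $p$ gives up the point $n$ entirely as soon as $n$ sides with some $q\in s$ against $p$.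

\subsection*{Replacing points by fibers}
We replace each $n$ by a fiber $\{n\}\times C$, where $C=\{0,1\}^\Lambda$ has one coordinate for each point to be separated. A cube is suitable because its cellularity is countable whatever its dimension. The point $p$ claims the half $H_p=\{c\in C:c(p)=1\}$ of every fiber, and where the claims of $p$ and $q$ overlap, $n$ decides. For $p\in\Lambda$, finite $s\subseteq\Lambda\setminus\{p\}$ and $n\in N$ let
\[
V_n(p,s)=\{c\in H_p:\ c(q)=0\text{ for every }q\in s\text{ with }n\in E(q,p)\},
\]
which is a basic set in $C$. The case of two points shows the mechanism. Recording only the pair of values $c(p)c(q)$, we get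
\[
\begin{array}{c|cc}
 & n\in E(p,q) & n\in E(q,p)\\ \hline
V_n(p,\{q\}) & 10,\ 11 & 10\\
V_n(q,\{p\}) & 01 & 01,\ 11
\end{array}
\]
The contested value $11$ goes to the point with which $n$ sides, so in each column the two sets are disjoint. The loser keeps a nonempty part of the fiber, and the winner keeps its whole claim.

For finite $s\subseteq\Lambda\setminus\{p\}$ and finite $e\subseteq N$ (the letters $s$ and $e$ always have this meaning when attached to $p$) let
\[
\Delta_p(s,e)=\{(n,c)\in N\times C:\ n\notin e,\ c\in V_n(p,s)\}.
\]
This set meets the fiber over every $n\notin e$, as a neighborhood of the limit of a convergent sequence would. It contains the full claim $\{n\}\times H_p$ exactly when $n\notin e$ and $n\in E(p,q)$ for all $q\in s$, as in the first attempt. These two features give parts (d) and (c) of the next lemma.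

\begin{lemma}\label{lem:delta}
Let $p\in\Lambda$.
\begin{itemize}
\item[(a)] Each $\Delta_p(s,e)$ is nonempty and clopen, and $\Delta_p(s,e)\cap\Delta_p(s',e')=\Delta_p(s\cup s',e\cup e')$.
\item[(b)] If $q\ne p$, then $\Delta_p(\{q\},\emptyset)\cap\Delta_q(\{p\},\emptyset)=\emptyset$.
\item[(c)] Each $\Delta_p(s,e)$ contains $\{n\}\times H_p$ for some $n\in N$.
\item[(d)] Let $\mathcal O$ be a family of open subsets of $N\times C$ such that every $\Delta_p(s,e)$ meets some member of $\mathcal O$. Then there is a countable $\mathcal O'\subseteq\mathcal O$ such that every $\Delta_p(s,e)$ meets some member of $\mathcal O'$.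
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set meets each of the clopen fibers $\{n\}\times C$ in a clopen set, which is nonempty for $n\notin e$; as $N$ is discrete, the set is clopen. The formula follows from $V_n(p,s)\cap V_n(p,s')=V_n(p,s\cup s')$.

(b) By (S1) every $n$ belongs to one of the two columns of the table above.

(c) By (S2) there is $n\notin e$ with $n\in E(p,q)$ for all $q\in s$. By (S1) this $n$ lies in no $E(q,p)$ with $q\in s$, so $V_n(p,s)=H_p$.

(d) There are $2^{2^\kappa}$ sets $s$ to be served by countably many members of $\mathcal O$. The point is that a basic set can conflict with a demand ``$c(q)=0$'' only if $q$ is in its finite support. We choose basic sets one after another and add each support to $s$, so that a coordinate that causes a conflict at one step never does so later.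

Put $s_0=e_0=\emptyset$. Given $s_k$ and $e_k$, choose $O_k\in\mathcal O$ meeting $\Delta_p(s_k,e_k)$, and then $m_k\in N$ and a basic set $P_k\subseteq C$, with support $h_k$, such that
\[
\{m_k\}\times P_k\subseteq O_k\cap\Delta_p(s_k,e_k).
\]
Put $s_{k+1}=s_k\cup(h_k\setminus\{p\})$ and $e_{k+1}=e_k\cup\{m_k\}$. Since $m_k\notin e_k$, the $m_k$ are distinct. Let $L=\bigcup_ks_k$.

Let $s$ and $e$ be given. Choose $k$ so large that $m_k\notin e$ and $s\cap L\subseteq s_k$. The set $s\setminus L$ is disjoint from $h_k\subseteq L\cup\{p\}$, so there is $c\in P_k$ with $c(q)=0$ for all $q\in s\setminus L$. Since $P_k\subseteq V_{m_k}(p,s_k)$, we also have $c(p)=1$, and $c(q)=0$ for every $q\in s\cap L$ with $m_k\in E(q,p)$. Hence $c\in V_{m_k}(p,s)$ and $(m_k,c)\in O_k\cap\Delta_p(s,e)$. So $\mathcal O'=\{O_k:k<\omega\}$ works.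
\end{proof}

\subsection*{The one-level space}
On $L_1=\Lambda\cup(N\times C)$ let $N\times C$ be open with its own topology, and let $p$ have the neighborhoods $\{p\}\cup\Delta_p(s,e)$. Points of $\Lambda$ are separated from each other by (b), and $p$ is separated from $(n,c)$ by taking $e=\{n\}$. The dense subspace $N\times C$ is a sum of $\kappa$ cubes, so $c(L_1)=\kappa$. By (c) the sets $\{n\}\times H_p$ form a local $\pi$-base at $p$ of size $\kappa$, and by (d) and Lemma~\ref{lem:test}(a) we have $ot(L_1)=\omega$. For every infinite $S\subseteq N$ the point $p$ lies in the closure of $S\times H_p$, so disjoint sets $S$ produce the situation of Remark~\ref{rem:gap}.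

The points of $\Lambda$ thus behave as required. The points of $N\times C$ do not: their $\pi$-character is $|\Lambda|$ by Lemma~\ref{lem:test}(a). Deleting them leaves $\Lambda$ discrete, of cellularity $|\Lambda|$. We need the open sets of $N\times C$ without its points, and the next section refills each open set with new points of the good kind.

\begin{remark}
Property (S2) is used only in (c), and (c) fails without it. Well-order $\Lambda$ and let every $n$ side with the smaller point. Then (S1) holds. But for $q<p$ we have $c(q)=0$ throughout $\Delta_p(\{q\},\emptyset)$, while on a nonempty open subset of $N\times C$ only finitely many coordinates vanish identically. So in $L_1$ a point with more than $\kappa$ predecessors has no local $\pi$-base of size $\kappa$.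
\end{remark}

\section{The space $X_\kappa$}\label{sec:space}

To put good points into a basic open set $\{n\}\times a$ of $N\times C$, multiply by a second factor $N\times C$ and let the new points have neighborhoods given by $(\{n\}\times a)\times\Delta_p(s,e)$. The open sets of the second factor must be refilled in turn, and so on through $\omega$ steps. All the open sets that arise live in one auxiliary space, which serves only as a bookkeeping device for them; none of its points will belong to $X_\kappa$.

\subsection*{The auxiliary space}
Let $Z=(N\times C)^\omega$ with the product topology. We write its points as $z=(n_i,c_i)_{i<\omega}$, and $\pi_j(z)=(n_j,c_j)$ is the $j$th projection, an open map. The power $C^j$ is the cube $\{0,1\}^{j\times\Lambda}$, a single point for $j=0$. For $t\in N^j$ and a basic set $a\subseteq C^j$ let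
\[
B(t,a)=\{z\in Z:\ n_i=t(i)\text{ for }i<j,\ (c_i)_{i<j}\in a\}.
\]
These sets are nonempty and clopen, and they restrict only the coordinates $i<j=|t|$. Every nonempty open subset of $Z$ contains sets $B(t,a)$ with $|t|$ as large as we please.

\begin{lemma}\label{lem:cZ}
$c(Z)\le\kappa$.
\end{lemma}

\begin{proof}
Shrink a cellular family of size $\kappa^+$ to disjoint sets $B(t,a)$. There are only $\kappa$ finite sequences $t$ in $N$, so $\kappa^+$ of the sets have the same $t$. Their sets $a$ form an uncountable cellular family in $C^{|t|}$, contradicting Lemma~\ref{lem:test}(a).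
\end{proof}

\subsection*{The points}
Every $B(t,a)$ must receive a point. If we took as points all triples $(t,a,p)$, then $(t,a,p)$ and $(t,a',p)$ with $a\cap a'\ne\emptyset$ could not be separated, because Lemma~\ref{lem:delta}(b) needs different elements of $\Lambda$. So we let $p$ determine $a$. For each $j$ there are at most $|\Lambda|$ basic sets in $C^j$; for each $t\in N^j$ fix a map $p\mapsto a(t,p)$ from $\Lambda$ \emph{onto} them. Let
\[
X=X_\kappa=N^{<\omega}\times\Lambda,\qquad |X|=2^{2^\kappa},
\]
where $N^{<\omega}$ is the set of finite sequences in $N$. For $\xi=(t,p)\in X$ with $|t|=j$ put $B_\xi=B(t,a(t,p))$ and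
\[
D_\xi(s,e)=B_\xi\cap\pi_j^{-1}[\Delta_p(s,e)] .
\]
The first set restricts the coordinates below $j$ and the second the coordinate $j$. By Lemma~\ref{lem:delta}(a), $D_\xi(s,e)$ is nonempty and clopen, and
\begin{equation}\label{eq:D}
D_\xi(s,e)\cap D_\xi(s',e')=D_\xi(s\cup s',e\cup e').
\end{equation}

\subsection*{The topology}
For a clopen set $U\subseteq Z$ let
\[
U^*=\{\xi\in X:\ D_\xi(s,e)\subseteq U\text{ for some }s,e\}.
\]

\begin{lemma}\label{lem:star}
Let $U,U'\subseteq Z$ be clopen.
\begin{itemize}
\item[(a)] $Z^*=X$ and $(U\cap U')^*=U^*\cap U'^*$; if $U\subseteq U'$, then $U^*\subseteq U'^*$.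
\item[(b)] $U^*\ne\emptyset$ if and only if $U\ne\emptyset$. Hence $U^*$ meets $U'^*$ if and only if $U$ meets $U'$.
\item[(c)] The sets $U^*$ form a base of a topology on $X$, and the sets $D_\xi(s,e)^*$ form a neighborhood base at $\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Monotonicity and $Z^*=X$ are read off from the definition. If $D_\xi(s,e)\subseteq U$ and $D_\xi(s',e')\subseteq U'$, then $D_\xi(s\cup s',e\cup e')\subseteq U\cap U'$ by \eqref{eq:D}.

(b) If $\xi\in U^*$, then $U$ contains a nonempty set $D_\xi(s,e)$. If $U\ne\emptyset$, then $U\supseteq B(t,a)$ for some $t$ and $a$, and $a=a(t,p)$ for some $p$ by surjectivity. For $\xi=(t,p)$ we get $D_\xi(\emptyset,\emptyset)\subseteq B_\xi\subseteq U$, so $\xi\in U^*$. The second statement follows from (a).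

(c) The first statement follows from (a). If $\xi\in U^*$ is witnessed by $s,e$, then $\xi\in D_\xi(s,e)^*\subseteq U^*$.
\end{proof}

We give $X$ this topology. Part (b) lets us decide questions about intersections in $X$ by looking at $Z$.

\begin{proof}[Proof of Theorem~\ref{thm:space}]
\emph{Hausdorff.} Let $\xi=(t,p)\ne\xi'=(t',p')$. By Lemma~\ref{lem:star} it suffices to find disjoint sets $D_\xi(s,e)$ and $D_{\xi'}(s',e')$. If $t=t'$, then $p\ne p'$, and $D_\xi(\{p'\},\emptyset)$ and $D_{\xi'}(\{p\},\emptyset)$ are disjoint by Lemma~\ref{lem:delta}(b). If $t(i)\ne t'(i)$ for some $i<\min\{|t|,|t'|\}$, then already $B_\xi\cap B_{\xi'}=\emptyset$. In the remaining case one sequence properly extends the other, say $t'$ extends $t$ and $j=|t|<|t'|$. Then $n_j\ne t'(j)$ on $D_\xi(\emptyset,\{t'(j)\})$, while $n_j=t'(j)$ on $B_{\xi'}\supseteq D_{\xi'}(\emptyset,\emptyset)$.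

\emph{Semiregular.} We show that each $U^*$ is regular open. Let $\xi\in\operatorname{int}\overline{U^*}$ and choose a clopen $V$ with $\xi\in V^*\subseteq\overline{U^*}$. The set $W=V\setminus U$ is clopen, and $W^*$ is an open subset of $\overline{U^*}$ that misses $U^*$. So $W^*=\emptyset$, hence $W=\emptyset$ by Lemma~\ref{lem:star}(b). Thus $V\subseteq U$ and $\xi\in U^*$. The inclusion $U^*\subseteq\operatorname{int}\overline{U^*}$ holds for every open set.

\emph{Cellularity.} A cellular family in $X$ shrinks to a cellular family of sets $U_i^*$, and the $U_i$ form a cellular family in $Z$ by Lemma~\ref{lem:star}(b). So $c(X)\le\kappa$ by Lemma~\ref{lem:cZ}. The sets $\{z:n_0=n\}^*$, $n\in N$, form a cellular family of size $\kappa$.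

\emph{$\pi$-character.} Let $\xi=(t,p)$ and $j=|t|$. For $n\in N$ the set $R_\xi(n)=B_\xi\cap\pi_j^{-1}[\{n\}\times H_p]$ is nonempty and clopen, so $R_\xi(n)^*$ is nonempty and open. By Lemma~\ref{lem:delta}(c) each $D_\xi(s,e)$ contains some $R_\xi(n)$, so each $D_\xi(s,e)^*$ contains some $R_\xi(n)^*$. Hence $\{R_\xi(n)^*:n\in N\}$ is a local $\pi$-base at $\xi$ of size at most $\kappa$.

\emph{o-tightness.} Let $\mathcal U$ be a family of open subsets of $X$ and let $\xi=(t,p)\in\overline{\bigcup\mathcal U}$, $j=|t|$. Let $\mathcal W$ be the family of clopen $W\subseteq Z$ such that $W^*$ lies in some member $U_W$ of $\mathcal U$. Then $\bigcup\mathcal U=\bigcup_{W\in\mathcal W}W^*$. For $W\in\mathcal W$ the set $O_W=\pi_j[W\cap B_\xi]$ is open in $N\times C$, and by Lemma~\ref{lem:star}(b) and the definition of $D_\xi(s,e)$,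
\[
D_\xi(s,e)^*\cap W^*\ne\emptyset\iff D_\xi(s,e)\cap W\ne\emptyset\iff\Delta_p(s,e)\cap O_W\ne\emptyset .
\]
Every neighborhood $D_\xi(s,e)^*$ of $\xi$ meets some $W^*$, so every $\Delta_p(s,e)$ meets some $O_W$. Lemma~\ref{lem:delta}(d) gives a countable $\mathcal W'\subseteq\mathcal W$ such that every $\Delta_p(s,e)$ meets $O_W$ for some $W\in\mathcal W'$. Then every $D_\xi(s,e)^*$ meets $W^*\subseteq U_W$ for some $W\in\mathcal W'$, that is, $\xi\in\overline{\bigcup_{W\in\mathcal W'}U_W}$. So $ot(X)=\omega$.
\end{proof}

\begin{remark}
One can see directly that $X_\kappa$ is not quasiregular, for any $\kappa$. Fix $p_0\in\Lambda$ and let $U=\{z:c_0(p_0)=1\}$, so $U^*\ne\emptyset$. A nonempty open set $O\subseteq X$ contains some $B(t,a)^*$ with $|t|\ge1$. Choose $p$ with $a(t,p)=C^{|t|}$ and let $\eta=(t,p)$. The sets $D_\eta(s,e)$ do not restrict $c_i$ for $i<|t|$, so each of them meets $B(t,a)$ and none is contained in $U$. Thus $\eta\in\overline O\setminus U^*$, and $U^*$ contains the closure of no nonempty open set. The operation $U\mapsto U^*$ respects intersections but not complements: $\eta$ lies neither in $U^*$ nor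 in $(Z\setminus U)^*$.
\end{remark}

\section{Sharpness}\label{sec:sharp}

Theorem~\ref{thm:space} supplies the cardinality. To prescribe the values of the three functions we add the test spaces of Lemma~\ref{lem:test} as summands: a cube raises $\pi\chi$ alone, a discrete space raises $c$ alone, and $T_\tau$ raises $ot$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We use Lemmas~\ref{lem:test} and~\ref{lem:sum} throughout; all sums below are semiregular and Hausdorff.

(a) Let $X=X_\kappa\oplus\{0,1\}^\kappa\oplus T_\tau$. The summands have cellularity $\kappa,\omega,\tau$; $\pi$-character at most $\kappa$, exactly $\kappa$, and $\tau$; o-tightness $\omega,\omega,\tau$; and size $2^{2^\kappa},2^\kappa,\tau$. So $c(X)=\pi\chi(X)=\kappa$, $ot(X)=\tau$ and $|X|=2^{2^\kappa}$.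

If $X'$ is Hausdorff with $c(X')\cdot\pi\chi(X')\le\kappa$, Theorem~\ref{thm:bound} gives $|X'|\le2^{\kappa\cdot\kappa^\kappa}=2^{2^\kappa}$, and $X$ attains this value. For spaces with $c=\pi\chi=\kappa$ and $ot=\tau$ the right side of \eqref{eq:Q} is $2^{\kappa\cdot\kappa^\tau}=2^{\kappa^\tau}\le2^{\kappa^\kappa}=2^{2^\kappa}$. If $2^{\kappa^\tau}=2^{2^\kappa}$, then \eqref{eq:Q} holds for all of them by the bound just proved. If $2^{\kappa^\tau}<2^{2^\kappa}$, then $X$ violates \eqref{eq:Q}.

(b) Suppose $\mu\le\kappa\le2^\mu$, and let $X=X_\mu\oplus\{0,1\}^\mu\oplus D_\kappa$. Then $c(X)=\kappa$, $\pi\chi(X)=\mu$, $ot(X)=\omega$ and $|X|=2^{2^\mu}$. The exponent in Theorem~\ref{thm:bound} is $\kappa\cdot\mu^\mu=\kappa\cdot2^\mu=2^\mu$.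

Suppose $\kappa\le\mu$ and $\mu^\kappa=2^\kappa\cdot\mu$, and let $X=X_\kappa\oplus\{0,1\}^\mu$. Then $c(X)=\kappa$, $\pi\chi(X)=\mu$, $ot(X)=\omega$ and $|X|=\max\{2^{2^\kappa},2^\mu\}=2^{2^\kappa\cdot\mu}$. The exponent in Theorem~\ref{thm:bound} is $\kappa\cdot\mu^\kappa=\mu^\kappa=2^\kappa\cdot\mu$.
\end{proof}

\begin{remark}
The condition $2^{\kappa^\tau}=2^{2^\kappa}$ in part (a) holds when $\tau=\kappa$ and fails when $\kappa^\tau=\kappa$. For $\kappa=\omega_1$ and $\tau=\omega$ we have $\omega_1^\omega=\mathfrak c$, so the condition reads $2^{\mathfrak c}=2^{2^{\omega_1}}$. It holds if $2^\omega=2^{\omega_1}$ and fails if $2^\omega=\omega_1$.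
\end{remark}

\begin{thebibliography}{1}
\bibitem{Carlson} Nathan Carlson, \emph{New bounds on the cardinality of Hausdorff spaces and regular spaces}, arXiv:2301.06220 (2023).
\end{thebibliography}
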